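\title{The mapping class group of the Loch Ness monster contains a proper copy of itself}

\begin{abstract}
The Loch Ness monster $L$ is the orientable surface with one end, infinite genus and empty boundary. We prove that its mapping class group is isomorphic to a subgroup of itself of index $2^{\aleph_0}$, so it is not co-Hopfian. The group acts on a countable graph in such a way that a linear order on the edges at each vertex is preserved. From a graph of this kind we build a surface by gluing slit planes; the surface is again $L$, and the action on the graph is realized by mapping classes that preserve a fixed family of curves. The same construction characterizes the groups that embed in $\mathrm{MCG}(L)$ by actions on countable linear orders. In particular, the mapping class group of every surface without boundary embeds in $\mathrm{MCG}(L)$, while $\mathrm{Sym}(\mathbb N)$ does not.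
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{surface} is a second-countable, connected, orientable $2$-manifold, possibly with boundary. The \emph{mapping class group} $\mathrm{MCG}(S)$ of a surface $S$ is the group of orientation-preserving homeomorphisms of $S$ that fix $\partial S$ pointwise, modulo isotopy relative to $\partial S$. The \emph{Loch Ness monster} $L$ is the unique surface with one end, infinite genus and empty boundary; one may picture a plane with a sequence of handles running off to infinity.

A group is \emph{co-Hopfian} if it has no proper subgroup isomorphic to itself, or equivalently if every injective homomorphism from the group to itself is surjective. Finite groups are co-Hopfian, and so is $\mathbb Q$, whose injective endomorphisms are multiplications by nonzero rationals. The group $\mathbb Z\cong 2\mathbb Z$ is not, and neither is the group $\mathrm{Sym}(\mathbb N)$ of all permutations of $\mathbb N=\{1,2,\dots\}$, which is isomorphic to the stabilizer of the point $1$. We study the following question, which comes from Dickmann's paper \cite{Dickmann}.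

\begin{quote}
Does $\mathrm{MCG}(L)$ contain a proper subgroup isomorphic to $\mathrm{MCG}(L)$?
\end{quote}

The example of $\mathrm{Sym}(\mathbb N)$ suggests that the answer is yes: mapping classes of $L$ shuffle infinitely many handles, and one would like to set one handle aside. Let $T\subset L$ be a torus with one boundary circle and let $L'$ be the closure of $L\setminus T$. Extension by the identity over $T$ gives a homomorphism $\mathrm{MCG}(L')\to\mathrm{MCG}(L)$. But $L'$ is not $L$; it becomes $L$ only after a disk $D$ is glued to its boundary. To obtain a copy of $\mathrm{MCG}(L)$ in this way one would have to choose, in every mapping class of $L=L'\cup D$, a representative that fixes $D$ pointwise, compatibly with composition up to isotopy relative to $D$. Nothing supplies such a choice, since $D$ can be dragged around any loop of $L$ and put back in place. So the analogy predicts an answer but gives no proof. The prediction is nevertheless correct.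

\begin{theorem}\label{thm:main}
There is an injective homomorphism $\Psi\colon\mathrm{MCG}(L)\to\mathrm{MCG}(L)$ that is not surjective. Its image has index $2^{\aleph_0}$. In particular, $\mathrm{MCG}(L)$ is not co-Hopfian.
\end{theorem}

The map $\Psi$ does not come from a subsurface. We extract from $L$ a countable combinatorial object on which $\mathrm{MCG}(L)$ acts, forget $L$, and build from that object a new surface $Y$, which turns out to be homeomorphic to $L$. The construction needs so little from the group that it describes all subgroups of $\mathrm{MCG}(L)$. Throughout, \emph{countable} means finite or countably infinite, and $\mathrm{Stab}$ of a set or tuple denotes the pointwise stabilizer.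

\begin{theorem}\label{thm:char}
For a group $\Gamma$ the following are equivalent.
\begin{enumerate}
\item[(i)] $\Gamma$ is isomorphic to a subgroup of $\mathrm{MCG}(L)$.
\item[(ii)] There are a subgroup $H\le\Gamma$ of countable index and a nonempty countable linearly ordered set $X$ with a faithful order-preserving action of $H$, such that for every $\gamma\in\Gamma$ there is a finite set $F\subset X$ with $\mathrm{Stab}_H(F)\le\gamma H\gamma^{-1}$.
\end{enumerate}
When (ii) holds, the embedding can be chosen with image of index $2^{\aleph_0}$.
\end{theorem}

The subgroup $\gamma H\gamma^{-1}$ is the stabilizer of the coset $\gamma H$ in $\Gamma/H$. So the last condition in (ii) says that each coset has a finite ``name'' $F$ in $X$: an element of $H$ that fixes the name fixes the coset. For example, the group of order automorphisms of $\mathbb Q$ satisfies (ii) with $H=\Gamma$, $X=\mathbb Q$ and $F=\emptyset$.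

\begin{corollary}\label{cor:examples}
\begin{enumerate}
\item[(1)] $\mathrm{MCG}(S)$ embeds in $\mathrm{MCG}(L)$ for every surface $S$ with $\partial S=\emptyset$.
\item[(2)] Every countable group embeds in $\mathrm{MCG}(L)$.
\item[(3)] $\bigoplus_{\mathbb N}\mathrm{MCG}(L)$ embeds in $\mathrm{MCG}(L)$, but $\prod_{\mathbb N}\mathrm{MCG}(L)$, $(\mathbb Z/2)^{\mathbb N}$ and $\mathrm{Sym}(\mathbb N)$ do not.
\end{enumerate}
\end{corollary}

Section~\ref{sec:background} recalls the topology that we use, and Section~\ref{sec:model} works out the construction in the smallest case. Section~\ref{sec:slit} shows that an isomorphism of linear orders determines a homeomorphism of slit planes up to isotopy. Section~\ref{sec:graph} turns an action on an \emph{ordered graph} into an embedding in $\mathrm{MCG}(L)$. Section~\ref{sec:surface} finds an ordered graph for $\mathrm{MCG}(S)$, where $S$ is any surface of infinite type without boundary, and this proves Theorem~\ref{thm:main}. Section~\ref{sec:char} proves Theorem~\ref{thm:char}; it is not needed for Theorem~\ref{thm:main}.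

\section{Background on surfaces}\label{sec:background}

In this section $S$ is a surface without boundary.

\subsection*{Ends, genus and type}
The \emph{ends} of $S$ are the points of the inverse limit, over compact sets $K\subset S$, of the sets of components of $S\setminus K$ with noncompact closure. Thus $S$ has one end if every $S\setminus K$ has exactly one component with noncompact closure. This holds when $S$ is noncompact and every compact $K$ lies in a compact $K'$ with $S\setminus K'$ connected: then $S\setminus K'$ lies in a single component of $S\setminus K$, and all other components lie in $K'$. The \emph{genus} of $S$ is the supremum of the genera of its compact subsurfaces; it is infinite if $S$ contains infinitely many pairwise disjoint one-holed tori. The classification of Ker\'ekj\'art\'o and Richards \cite{Richards} says that $S$ is determined up to homeomorphism by its genus, its space of ends, and the subspace of ends accumulated by genus. We use three consequences.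
\begin{itemize}
\item If $S$ has one end and infinite genus, then $S\cong L$.
\item If the genus and the number of ends are finite, then $S$ is a closed surface minus a finite set.
\item If the genus is $0$, then $S\cong(\mathbb C\cup\{\infty\})\setminus E$, where $E$ is a closed subset of the Cantor set in $\mathbb R$ and the points of $E$ correspond to the ends.
\end{itemize}
We say that $S$ has \emph{finite type} if $\pi_1(S)$ is finitely generated, equivalently if $S$ is a closed surface minus a finite set. In that case $\mathrm{MCG}(S)$ is countable. Otherwise $S$ has \emph{infinite type}. Whether a self-homeomorphism of $S$ preserves orientation does not depend on the orientation chosen, so any homeomorphism $S\to S'$ induces an isomorphism $\mathrm{MCG}(S)\cong\mathrm{MCG}(S')$ by conjugation.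

\subsection*{Curves}
A simple closed curve is \emph{essential} if it is not null-homotopic. An inessential simple closed curve bounds a disk, and any two curves that bound disks in $S$ are isotopic. Here two curves are \emph{isotopic} if an isotopy of $S$ starting at the identity carries one onto the other.

\begin{theorem}[Baer; Epstein \cite{Epstein}]\label{thm:BE}
Freely homotopic essential simple closed curves are isotopic.
\end{theorem}

\begin{theorem}[Hern\'andez Hern\'andez--Morales--Valdez \cite{HMV}]\label{thm:HMV}
Let $S$ have infinite type and empty boundary. An orientation-preserving homeomorphism of $S$ that fixes the isotopy class of every simple closed curve is isotopic to the identity.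
\end{theorem}

The \emph{mod $2$ intersection number} $\langle\alpha,\beta\rangle\in\mathbb Z/2$ of two closed curves depends only on their classes in $H_1(S;\mathbb Z/2)$ and is bilinear. It is the parity of the number of crossings when the curves cross transversally in finitely many points, and $\langle\alpha,\alpha\rangle=0$ because $S$ is orientable. The \emph{Dehn twist} $T_\delta$ about a simple closed curve $\delta$ is the homeomorphism given by $(\theta,s)\mapsto(\theta+2\pi s,s)$ on an annulus $(\mathbb R/2\pi\mathbb Z)\times[0,1]$ around $\delta$ and by the identity elsewhere. In $H_1(S;\mathbb Z/2)$ we have $[T_\delta^{\pm1}\alpha]=[\alpha]+\langle\alpha,\delta\rangle[\delta]$. Hence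
\begin{equation}\label{eq:twist}
\langle\alpha,\delta\rangle=1\quad\Longrightarrow\quad\langle T_\delta^{\pm1}\alpha,\alpha\rangle=1 .
\end{equation}

\subsection*{Disks and boundary orientation}
A \emph{crosscut} of a closed disk $\Delta$ is an arc with endpoints on $\partial\Delta$ and interior in the interior of $\Delta$. We use the Schoenflies theorem in the following form: a crosscut $c$ divides $\Delta$ into two closed disks that meet exactly in $c$, each bounded by $c$ and one of the two arcs of $\partial\Delta$ between the endpoints of $c$. An orientation of a surface with boundary induces an orientation of the boundary: one travels with the surface on the left. This orientation is defined locally and is respected by orientation-preserving homeomorphisms.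

Finally, a continuous injection between $2$-manifolds without boundary is open (invariance of domain), and a map is continuous if its restrictions to the members of a locally finite closed cover are continuous (the pasting lemma).

\section{A model: two planes}\label{sec:model}

Take two copies $P,P'$ of $\mathbb R^2$ and cut each of them open along the vertical slits $\{k\}\times[-\frac14,\frac14]$, $k\in\mathbb Z$. Each slit becomes a boundary circle, the union of a left side $l_k$ and a right side $r_k$. Glue $l_k$ to $r_k'$ and $r_k$ to $l_k'$, matching heights. In the resulting surface $Y_0$, a traveler who walks through a slit continues in the same direction on the other sheet. Let $C_k\subset Y_0$ be the circle that comes from the $k$th slit, and let $\delta_k$ be the union of the two copies of the segment from $(k,\frac14)$ to $(k+1,\frac14)$. The curve $\delta_k$ changes sheets at its two corner points, so it crosses $C_k$ and $C_{k+1}$ once each and misses the other $C_j$.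

The sets $C_{2k}\cup\delta_{2k}$ are pairwise disjoint, and each has a one-holed torus as a neighborhood. So $Y_0$ has infinite genus. If we remove the square $[-N-\frac12,N+\frac12]^2$ from both sheets, what remains of each sheet is connected, and the two remainders are joined through the slits with $|k|>N$. So $Y_0$ has one end, and $Y_0\cong L$.

The translation $(t,y)\mapsto(t+1,y)$ of both sheets gives a homeomorphism $\tau$ of $Y_0$ with $\tau(C_k)=C_{k+1}$. For $j\ne k$, one of the curves $\delta_{k-1},\delta_k$ misses $C_j$, and both cross $C_k$ once; so $C_j$ and $C_k$ are not isotopic, and $\tau$ generates a copy of $\mathbb Z$ in $\mathrm{MCG}(L)$. This copy does not contain $T_{\delta_0}$: powers of $\tau$ send $C_0$ to curves $C_k$, which have $\langle C_k,C_0\rangle=0$, while $\langle T_{\delta_0}C_0,C_0\rangle=1$ by \eqref{eq:twist}. These are the arguments for injectivity and for properness of the image in the general case. Note also that the exchange of the two sheets respects the gluing and maps each $C_k$ to itself. The curves $C_k$ do not detect it, and this is one reason to use more than two planes.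

To go from $\mathbb Z$ to a large group we want to realize more general permutations of slits. Realizing a single permutation by a homeomorphism is not the difficulty; the difficulty is that the realization is not unique up to isotopy, so there is no reason for the choices to form a homomorphism. Consider a plane with three slits in a row. Its fundamental group, based far below the slits, is free on loops $a_1,a_2,a_3$ around them, with a curve $c$ around the first two slits representing $a_1a_2$ and a curve $d$ around the last two representing $a_2a_3$. One of the two twists about $c$ sends $a_2$ to $(a_1a_2)a_2(a_1a_2)^{-1}=a_1a_2a_1^{-1}$ and fixes $a_3$. It sends $d$ to the class of $a_1a_2a_1^{-1}a_3$, which is cyclically reduced of length $4$ and so is not conjugate to $(a_2a_3)^{\pm1}$. Thus the twist and the identity both realize the trivial permutation, and they are not isotopic.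

A linear order removes the ambiguity. Put the slits on distinct vertical lines and consider only permutations that preserve the left-to-right order of the slits. Then we may restrict to homeomorphisms that map vertical lines to vertical lines, increasingly, and cover a fixed map of the horizontal axis. Such maps form a convex set, so any two are isotopic relative to the slits. The price is that a dense order such as $\mathbb Q$ forces the slits to have heights tending to infinity if they are to be locally finite, and an order isomorphism scrambles the heights. For two slits this is harmless: the shear $(t,y)\mapsto(t,y+1-2t)$ carries the slits centered at $(0,1)$ and $(1,2)$ to the slits centered at $(0,2)$ and $(1,1)$. Lemma~\ref{lem:exist} does the same for infinitely many slits.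

\section{Slit planes}\label{sec:slit}

Let $(X,<)$ be a countably infinite linearly ordered set. We want to place $X$ in $\mathbb R$ so that order isomorphisms extend canonically to homeomorphisms of $\mathbb R$. An arbitrary placement will not do: the identity of $\mathbb N$ does not extend if $\mathbb N$ is placed once as $\{k\}$ and once as $\{1-1/k\}$. We therefore pass to the lexicographic product $X\times\mathbb Q$, which is countable, dense and without endpoints. By Cantor's theorem there is an order isomorphism $q_X\colon X\times\mathbb Q\to\mathbb Q$. Fix one, put $j_X(x)=q_X(x,0)$, and fix a bijection $n_X\colon X\to\mathbb N$. In the plane $P_X=\mathbb R^2$ with coordinates $(t,y)$, the \emph{slit} of $x\in X$ is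
\[
s_x=\{(j_X(x),\,n_X(x)+s): |s|\le\tfrac14\}.
\]
The heights $n_X(x)$ are distinct integers, so the slits are disjoint and locally finite. Each vertical line contains at most one slit. Three kinds of lines will serve as roads:
\begin{itemize}
\item a vertical line with irrational abscissa meets no slit;
\item a horizontal line whose height lies in $\mathbb Z+\frac12$ or is at most $\frac12$ meets no slit;
\item the horizontal line of height $n_X(x)$ meets only the slit $s_x$, in its midpoint.
\end{itemize}

\begin{lemma}\label{lem:box}
Let $D$ be empty or a \emph{box} $[-\alpha,\alpha]\times[-N-\frac12,N+\frac12]$ with $\alpha>0$ irrational and $N\in\mathbb N$. Each slit lies in $D$ or is disjoint from $D$, only finitely many lie in $D$, and the open set $W_D=P_X\setminus(D\cup\bigcup_xs_x)$ is connected.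
\end{lemma}

\begin{proof}
The sides of a box lie on lines that meet no slit, and slits are connected; this gives the first claim. Slits in $D$ have $n_X(x)\le N$. Let $D$ be a box. We join any point of $W_D$, inside $W_D$, to the line $y=-N-1$, which lies in $W_D$. After a small horizontal move the point $(t,y)$ has $t$ irrational. If $|t|>\alpha$ or $y<-N-\frac12$, move vertically to the line. Otherwise $y>N+\frac12$; move up to a height in $\mathbb Z+\frac12$, then horizontally to an irrational abscissa greater than $\alpha$, then down to the line. If $D=\emptyset$, a small horizontal move and a vertical move reach the line $y=0$.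
\end{proof}

\subsection*{The cut-open plane}
Let $\hat P_X$ be the set obtained from $P_X$ by replacing each $s_x$ with a circle $\partial_x=l_x\cup r_x$, where the \emph{left side} $l_x$ and the \emph{right side} $r_x$ are two copies of $s_x$, parametrized by $s\in[-\frac14,\frac14]$ and sharing their endpoints. Let $p\colon\hat P_X\to P_X$ be the natural map. The strip $R_x=\{(t,y):|y-n_X(x)|<\frac14\}$ meets no slit other than $s_x$. Write $R_x^-$ and $R_x^+$ for the parts of $R_x$ where $t<j_X(x)$ and $t>j_X(x)$, and let
\[
N_x^-=p^{-1}(R_x^-)\cup\operatorname{int}l_x,\qquad N_x^+=p^{-1}(R_x^+)\cup\operatorname{int}r_x ,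
\]
where $\operatorname{int}$ removes the two endpoints. We give $\hat P_X$ the topology generated by the sets $N_x^\pm$ and the sets $p^{-1}(U)$ with $U\subset P_X$ open.

Near a slit, $p$ is a translate of the map $\varphi\colon\{|z|\ge1\}\to\mathbb C$, $\varphi(z)=\frac i8(z+z^{-1})$. Indeed
\[
\varphi(re^{i\theta})=-\tfrac18(r-r^{-1})\sin\theta+\tfrac i8(r+r^{-1})\cos\theta ,
\]
and $\varphi(z)=\varphi(z')$ only if $z'\in\{z,z^{-1}\}$. So $\varphi$ is injective on $|z|>1$ and folds the unit circle onto the segment from $-\frac i4$ to $\frac i4$; the upper semicircle is the left side and the lower semicircle is the right side. Hence $\hat P_X$ is an oriented $2$-manifold with one boundary circle $\partial_x$ for each $x$, and $p$ is proper. The collars $\{1\le|z|<2\}$ of the circles $\partial_x$ are pairwise disjoint, because $|\operatorname{Im}\varphi|<\frac5{16}$ there. The interior $W_\emptyset$ is connected by Lemma~\ref{lem:box}, so $\hat P_X$ is a surface. The surface lies to the left of $l_x$ and to the right of $r_x$, so the boundary orientation runs upward on $l_x$ and downward on $r_x$.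

\subsection*{Vertical maps}
Let $\sigma\colon X\to X'$ be an order isomorphism. Then $q_{X'}\circ(\sigma\times\mathrm{id})\circ q_X^{-1}$ is an order automorphism of $\mathbb Q$, and it extends uniquely to an increasing homeomorphism $\bar\sigma$ of $\mathbb R$. We have $\bar\sigma(j_X(x))=j_{X'}(\sigma x)$, and uniqueness gives $\overline{\sigma\tau}=\bar\sigma\bar\tau$. Let $\mathcal H(\sigma)$ be the set of maps $A\colon P_X\to P_{X'}$ of the form $A(t,y)=(\bar\sigma(t),\psi(t,y))$, where $\psi$ is continuous, each $\psi(t,\cdot)$ is an increasing homeomorphism of $\mathbb R$, and
\begin{equation}\label{eq:slit}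
\psi(j_X(x),\,n_X(x)+s)=n_{X'}(\sigma x)+s\qquad(x\in X,\ |s|\le\tfrac14).
\end{equation}
Such an $A$ is a continuous bijection, hence a homeomorphism by invariance of domain, and it carries $s_x$ onto $s_{\sigma x}$, preserving $s$. A convex combination of increasing homeomorphisms of $\mathbb R$ is again one, so the maps $(t,y)\mapsto((1-u)\bar\sigma(t)+ut,\ (1-u)\psi(t,y)+uy)$ form an isotopy of $\mathbb R^2$ from $A$ to the identity. Thus $A$ preserves orientation. Define $\hat A\colon\hat P_X\to\hat P_{X'}$ to be $A$ off the slits and to map $l_x\to l_{\sigma x}$ and $r_x\to r_{\sigma x}$, preserving $s$. On $\partial\hat P_X$ the map $\hat A$ depends only on $\sigma$.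

\begin{lemma}\label{lem:vertical}
Let $\tau\colon X\to X'$ and $\sigma\colon X'\to X''$ be order isomorphisms.
\begin{enumerate}
\item[(a)] If $A\in\mathcal H(\sigma)$ and $B\in\mathcal H(\tau)$, then $AB\in\mathcal H(\sigma\tau)$, $B^{-1}\in\mathcal H(\tau^{-1})$ and $\widehat{AB}=\hat A\hat B$.
\item[(b)] For $B\in\mathcal H(\tau)$, the map $\hat B$ is an orientation-preserving homeomorphism.
\item[(c)] For $B_0,B_1\in\mathcal H(\tau)$ there is an isotopy $\hat B_u$ from $\hat B_0$ to $\hat B_1$ with all $B_u\in\mathcal H(\tau)$. It is constant on $\partial\hat P_X$.
\end{enumerate}
\end{lemma}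

\begin{proof}
(a) We have $AB(t,y)=(\bar\sigma\bar\tau(t),\psi_A(\bar\tau(t),\psi_B(t,y)))$, and \eqref{eq:slit} for $B$ and then for $A$ gives \eqref{eq:slit} for $AB$. The inverse $B^{-1}$ is continuous, covers $\bar\tau^{-1}$, is increasing on vertical lines, and carries $s_{\tau x}$ to $s_x$ preserving $s$.

For (b) and (c) we prove the following. Let $B_u\in\mathcal H(\tau)$, $u\in[0,1]$, be such that $B(z,u)=B_u(z)$ is continuous; then $\hat B(z,u)=\hat B_u(z)$ is continuous on $\hat P_X\times[0,1]$. Put $\tilde p=p\times\mathrm{id}$. Since $p\hat B=B\tilde p$, the set $\hat B^{-1}(p^{-1}U)=\tilde p^{-1}(B^{-1}U)$ is open for open $U$. Next,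
\[
\hat B^{-1}(N^-_{\tau x})=\tilde p^{-1}\bigl(B^{-1}R^-_{\tau x}\bigr)\ \cup\ \Bigl((N_x^-\times[0,1])\cap\tilde p^{-1}\bigl(B^{-1}R_{\tau x}\bigr)\Bigr).
\]
Indeed, the left side is the union of the first set on the right and $\operatorname{int}l_x\times[0,1]$. The second set on the right contains $\operatorname{int}l_x\times[0,1]$ by \eqref{eq:slit}, and its other points have abscissa less than $j_X(x)$, so they are mapped into $R^-_{\tau x}$ because $\bar\tau$ is increasing. Both sets on the right are open. Exchanging left and right gives the statement for $N^+_{\tau x}$.

A constant family shows that $\hat B$ is continuous for $B\in\mathcal H(\tau)$. By (a) its inverse is $\widehat{B^{-1}}$, which is continuous too. It preserves orientation because it agrees with $B$ on the interior. For (c) take $\psi_u=(1-u)\psi_0+u\psi_1$, which is increasing and surjective in $y$ and satisfies \eqref{eq:slit}.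
\end{proof}

It remains to see that vertical maps exist. The idea is to prescribe the images of the horizontal lines $y=k\pm\frac14$ through the ends of the slits, as graphs of functions $u_1<v_1<u_2<v_2<\cdots$ of $t$. The graph of $v_k$ must reach the top of the target of the $k$th slit, which may be high, and it must pass below the targets of all later slits, whose abscissas may accumulate anywhere. This is possible because only finitely many later targets are low. We build a ceiling $\kappa_k$ as the lower envelope of V-shaped functions with vertices just below the later targets, each so steep that it is high at the abscissas of all earlier slits.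

\begin{lemma}\label{lem:exist}
For every order isomorphism $\sigma\colon X\to X'$ the set $\mathcal H(\sigma)$ is nonempty.
\end{lemma}

\begin{proof}
For $k\in\mathbb N$ let $t_k=j_X(n_X^{-1}(k))$ be the abscissa of the slit of height $k$ and let $\mu_k=n_{X'}(\sigma(n_X^{-1}(k)))$ be the height of its target. We need $\psi(t_k,k+s)=\mu_k+s$ for $|s|\le\frac14$. The $t_k$ are distinct reals and the $\mu_k$ are distinct positive integers, so $\mu_k\to\infty$. Put $\lambda_1=1$ and $\lambda_m=\max_{k<m}(\mu_k+2)/|t_k-t_m|$ for $m\ge2$, and for $k\ge0$ let
\[
\kappa_k(t)=\min_{m>k}\bigl(\mu_m-\tfrac12+\lambda_m|t-t_m|\bigr).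
\]
On a bounded interval the term $m=k+1$ is bounded by some $M$, and only the finitely many terms with $\mu_m-\frac12\le M$ can be smaller. So the minimum exists and $\kappa_k$ is continuous. Moreover:
\begin{itemize}
\item $\kappa_{k-1}\le\kappa_k$, since the first minimum is over a larger set;
\item $\kappa_k\ge\min_{m>k}\mu_m-\frac12$, which tends to $\infty$ with $k$;
\item $\kappa_{k-1}(t_k)\le\mu_k-\frac12$, from the term $m=k$;
\item $\kappa_k(t_k)\ge\mu_k+\frac52$, since $\mu_m-\frac12\ge\frac12$ and $\lambda_m|t_k-t_m|\ge\mu_k+2$ for $m>k$.
\end{itemize}
To make the inequalities strict put $\theta_k=\kappa_k-2^{-k-2}$. Then $\theta_{k-1}<\theta_k$ everywhere, $\theta_k\to\infty$, and $\theta_{k-1}(t_k)<\mu_k-\frac14<\mu_k+\frac14<\theta_k(t_k)$ for $k\ge1$. So there are constants $0<a_k<b_k<1$ such that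
\[
u_k=(1-a_k)\theta_{k-1}+a_k\theta_k,\qquad v_k=(1-b_k)\theta_{k-1}+b_k\theta_k
\]
satisfy $u_k(t_k)=\mu_k-\frac14$ and $v_k(t_k)=\mu_k+\frac14$. These functions are continuous and $\theta_{k-1}<u_k<v_k<\theta_k$; hence $u_1<v_1<u_2<v_2<\cdots\to\infty$. Let $\psi(t,\cdot)$ send $k-\frac14$ to $u_k(t)$ and $k+\frac14$ to $v_k(t)$, be affine between consecutive such points, and equal $u_1(t)+y-\frac34$ for $y\le\frac34$. Then $\psi$ is continuous on each closed horizontal strip of the definition, hence continuous, and each $\psi(t,\cdot)$ is an increasing homeomorphism of $\mathbb R$. The affine map from $[k-\frac14,k+\frac14]$ onto $[\mu_k-\frac14,\mu_k+\frac14]$ is $k+s\mapsto\mu_k+s$, as required.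
\end{proof}

\section{From ordered graphs to the Loch Ness monster}\label{sec:graph}

We now glue one slit plane for each vertex of a graph, with one slit for each edge at the vertex. The lemmas above ask for a linear order on the edges at each vertex. The model of Section~\ref{sec:model} shows what makes the result one-ended: any two planes should be joined through infinitely many slits.

\begin{definition}\label{def:graph}
An \emph{ordered graph} consists of a countably infinite set $V$ of vertices, a countable set $E$ of edges, a map $o\colon E\to V$, an involution $e\mapsto\bar e$ of $E$ with $o(e)\ne o(\bar e)$ for all $e$, and a linear order on each set $E_v=o^{-1}(v)$, such that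
\begin{enumerate}
\item[$(\star)$] for all $v\ne w$ in $V$ there are infinitely many edges \emph{from $v$ to $w$}, that is, edges $e$ with $o(e)=v$ and $o(\bar e)=w$.
\end{enumerate}
An \emph{action} of a group $\Gamma$ on an ordered graph is a pair of actions on $V$ and $E$ that commute with $o$ and with $e\mapsto\bar e$, such that every map $g\colon E_v\to E_{gv}$ is an order isomorphism.
\end{definition}

\begin{proposition}\label{prop:realize}
If $\Gamma$ acts on an ordered graph and only $1\in\Gamma$ fixes every edge, then $\Gamma$ is isomorphic to a subgroup of $\mathrm{MCG}(L)$ of index $2^{\aleph_0}$.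
\end{proposition}

\begin{proof}
\emph{Step 1: the surface $Y$.} By $(\star)$ each $E_v$ is countably infinite. Let $\hat P_v=\hat P_{E_v}$, and write $j(e)$ and $n(e)$ for the abscissa and height of the slit of $e$ in the plane $P_{o(e)}$. For every $e\in E$ glue $l_e$ to $r_{\bar e}$ and $r_e$ to $l_{\bar e}$, preserving $s$. The rule is symmetric in $e$ and $\bar e$, so it glues the boundary circles in pairs. Left sides are oriented upward and right sides downward, so each gluing $\partial_e\to\partial_{\bar e}$ reverses the boundary orientation. The result $Y$ is therefore an oriented $2$-manifold without boundary, and the collars of $\partial_e$ and $\partial_{\bar e}$ form an open annulus around the common image $C_e=C_{\bar e}$. It is second countable because $V$ is countable. Since $o(e)\ne o(\bar e)$, no two boundary circles of $\hat P_v$ are glued together, so $\hat P_v$ embeds in $Y$; we call its image a \emph{piece}. Every point of $Y$ lies in the interior of a piece or in one of the annuli, so it has a neighborhood that meets at most two pieces. The pieces are closed, so they form a locally finite closed cover of $Y$. Any two pieces share a circle by $(\star)$, so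 $Y$ is connected.

For $v\ne w$ let $U_{vw}$ be the union of the interiors of $\hat P_v$ and $\hat P_w$ and of the circles $C_e$ with $e$ from $v$ to $w$. It is open, and $U_{vw}\cap U_{v'w'}=\emptyset$ if $\{v,w\}\cap\{v',w'\}=\emptyset$.

\emph{Step 2: dual curves.} Let $e\ne e'$ be edges from $v$ to $w$. In $\hat P_v$, go from the midpoint of $l_e$ horizontally to the left to an irrational abscissa less than $j(e)$ and $j(e')$, then vertically to the height $n(e')$, then horizontally to the right to the midpoint of $l_{e'}$. In $\hat P_w$, join the midpoints of $r_{\bar e}$ and $r_{\bar e'}$ by the mirror recipe, using an irrational abscissa greater than $j(\bar e)$ and $j(\bar e')$. See Figure~\ref{fig:dual}. By the properties of roads, both arcs are simple and meet the boundary only in their endpoints. They fit together to a simple closed curve $\delta\subset U_{vw}$, a \emph{dual curve} of $e,e'$, which crosses $C_e$ and $C_{e'}$ transversally once each and misses every other $C_f$.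

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[dotted] (0,0.2) rectangle (5,3.8);
\node at (4.5,3.4) {$\hat P_v$};
\draw[very thick] (3,0.75)--(3,1.25) (2,2.75)--(2,3.25) (4,1.75)--(4,2.25);
\node[right] at (3,1) {$e$};
\node[right] at (2,3) {$e'$};
\draw[dashed,thick] (3,1)--(0.7,1)--(0.7,3)--(2,3);
\begin{scope}[xshift=6.2cm]
\draw[dotted] (0,0.2) rectangle (5,3.8);
\node at (0.5,3.4) {$\hat P_w$};
\draw[very thick] (1.5,1.75)--(1.5,2.25) (3,0.75)--(3,1.25) (3.6,2.75)--(3.6,3.25);
\node[left] at (1.5,2) {$\bar e$};
\node[left] at (3,1) {$\bar e'$};
\draw[dashed,thick] (1.5,2)--(4.3,2)--(4.3,1)--(3,1);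
\end{scope}
\end{tikzpicture}
\caption{Two slit planes and a dual curve (dashed). The left side of the slit $e$ is glued to the right side of $\bar e$, and the left side of $e'$ to the right side of $\bar e'$, so the two dashed arcs form a closed curve that crosses the circles $C_e$ and $C_{e'}$ once each. The slits lie at distinct integer heights and rational abscissas; the vertical dashed segments have irrational abscissas.}
\label{fig:dual}
\end{figure}

Fix distinct vertices $v_1,w_1,v_2,w_2,\dots$, edges $e_i\ne e_i'$ from $v_i$ to $w_i$, and dual curves $\delta_i$ of $e_i,e_i'$. The open sets $U_i=U_{v_iw_i}$ are pairwise disjoint, they form a locally finite family because the pieces do, and $C_{e_i}\cup\delta_i\subset U_i$.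

\emph{Step 3: $Y\cong L$.} The curves $C_{e_i}$ and $\delta_i$ cross once, so their union has a one-holed torus neighborhood in $U_i$. Hence $Y$ has infinite genus. The surface $Y$ is noncompact, since the pieces are closed and noncompact. Let $K\subset Y$ be compact. It meets only the pieces $\hat P_v$ with $v$ in a finite set $V_0$. For $v\in V_0$ choose a box $D_v\subset P_v$ with $K\cap\hat P_v\subset\hat D_v:=p^{-1}(D_v)$, and put $D_v=\emptyset$ for $v\notin V_0$. Then $K'=\bigcup_v\hat D_v$ contains $K$ and is compact, because $p$ is proper. The set $\hat P_v\setminus K'$ contains the interior part $W_{D_v}$ of Lemma~\ref{lem:box}, and its other points lie on boundary circles of slits disjoint from $D_v$, hence in the closure of $W_{D_v}$. So $\hat P_v\setminus K'$ is connected. Let $v\ne w$. Only finitely many slits lie in $D_v$ or $D_w$, so by $(\star)$ there is an edge $e$ from $v$ to $w$ with $s_e\cap D_v=\emptyset$ and $s_{\bar e}\cap D_w=\emptyset$. The circle $C_e$ lies in no third piece, so it misses $K'$ and lies in both $\hat P_v\setminus K'$ and $\hat P_w\setminus K'$. Thus $Y\setminus K'$ is connected, and $Y$ has one end. By the classification $Y\cong L$,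 and we may work in $\mathrm{MCG}(Y)\cong\mathrm{MCG}(L)$.

\emph{Step 4: the homomorphism.} For $g\in\Gamma$, a \emph{$g$-family} is a choice of $A_v\in\mathcal H(g\colon E_v\to E_{gv})$ for every $v\in V$; such families exist by Lemma~\ref{lem:exist}. The maps $\hat A_v$ send $l_e\to l_{ge}$ and $r_e\to r_{ge}$ preserving $s$, and $\overline{ge}=g\bar e$, so they respect the gluing. By the pasting lemma they define a continuous map $A\colon Y\to Y$ with $A(C_e)=C_{ge}$. By Lemma~\ref{lem:vertical}(a), the inverses $A_v^{-1}$ form a $g^{-1}$-family, which defines the inverse of $A$; so $A$ is a homeomorphism, and it preserves orientation by Lemma~\ref{lem:vertical}(b). Given two $g$-families, the isotopies of Lemma~\ref{lem:vertical}(c) are constant on boundary circles, so they agree on the overlaps of the sets $\hat P_v\times[0,1]$, which form a locally finite closed cover of $Y\times[0,1]$. They paste to a continuous map $Y\times[0,1]\to Y$, each level of which comes from a $g$-family and is a homeomorphism. Hence the class $\Psi(g)=[A]\in\mathrm{MCG}(Y)$ depends only on $g$. If $(A_v)$ is a $g$-family and $(B_v)$ is an $h$-family, then $(A_{hv}B_v)$ is a $gh$-family by Lemma~\ref{lem:vertical}(a).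 So $\Psi(gh)=\Psi(g)\Psi(h)$.

\emph{Step 5: injectivity.} Let $f\notin\{e,\bar e\}$. By $(\star)$ there is an edge $e'\notin\{e,f,\bar f\}$ from $o(e)$ to $o(\bar e)$. A dual curve $\delta$ of $e,e'$ has $\langle\delta,C_e\rangle=1$ and $\langle\delta,C_f\rangle=0$, so $C_e$ and $C_f$ are not isotopic. Suppose that $\Psi(g)=1$. Then $C_{ge}$ is isotopic to $C_e$, so $ge\in\{e,\bar e\}$, and therefore $g\,o(e)=o(ge)\in\{o(e),o(\bar e)\}$, for every edge $e$. Given $v$, apply this to edges from $v$ to two different vertices $w,w'$: we get $gv\in\{v,w\}\cap\{v,w'\}=\{v\}$. So $g$ fixes every vertex. Then $o(ge)=o(e)\ne o(\bar e)$ excludes $ge=\bar e$, so $g$ fixes every edge and $g=1$.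

\emph{Step 6: the index.} Let $T_i$ be a Dehn twist about $\delta_i$ supported in a compact annulus in $U_i$. For $\eta\in\{0,1\}^{\mathbb N}$ let $\tau_\eta$ be $T_i^{\eta_i}$ on $U_i$ and the identity outside $\bigcup_iU_i$. The supports are disjoint and locally finite, so $\tau_\eta$ is an orientation-preserving homeomorphism. Let $\eta\ne\eta'$, say $\eta_i\ne\eta_i'$. On $U_i\supset C_{e_i}$ the map $\tau_\eta^{-1}\tau_{\eta'}$ equals $T_i^{\pm1}$, so $\langle\tau_\eta^{-1}\tau_{\eta'}C_{e_i},C_{e_i}\rangle=1$ by \eqref{eq:twist}. A homeomorphism whose class lies in $\Psi(\Gamma)$ carries $C_{e_i}$ to a curve isotopic to some $C_f$, and $\langle C_f,C_{e_i}\rangle=0$ because the two circles are equal or disjoint. Hence $[\tau_\eta]^{-1}[\tau_{\eta'}]\notin\Psi(\Gamma)$, and the $2^{\aleph_0}$ cosets $[\tau_\eta]\Psi(\Gamma)$ are distinct. Conversely, a homeomorphism of $Y$ is determined by its values on a countable dense set, so $|\mathrm{MCG}(Y)|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$.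
\end{proof}

\begin{remark}
The orders enter only in Step 4. Condition $(\star)$ gives connectedness, one end, and the dual curves; two slit planes joined through only finitely many circles could be separated by removing a compact set. That $V$ has at least three elements rules out the exchange of sheets in Step 5, and that $V$ is infinite makes the sets $U_i$ available.
\end{remark}

When vertex stabilizers are trivial, the orders impose no condition.

\begin{proof}[Proof of Corollary~\ref{cor:examples}(2)]
Let $\Gamma$ be countable. Put $V=\Gamma\times\mathbb N$ with $g(\gamma,i)=(g\gamma,i)$, and let $E$ be the set of triples $(v,w,k)$ with $v\ne w$ in $V$ and $k\in\mathbb N$, with $o(v,w,k)=v$, $\overline{(v,w,k)}=(w,v,k)$ and $g(v,w,k)=(gv,gw,k)$. Choose any linear order on each $E_{(1,i)}$ and order $E_{(\gamma,i)}$ so that $\gamma\colon E_{(1,i)}\to E_{(\gamma,i)}$ is an order isomorphism. Then $g=(g\gamma)\gamma^{-1}\colon E_{(\gamma,i)}\to E_{(g\gamma,i)}$ is an order isomorphism. An element that fixes an edge fixes a vertex and is trivial. Proposition~\ref{prop:realize} applies.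
\end{proof}

An uncountable group acting on the countable set $V$ has uncountable vertex stabilizers, and these must preserve the orders on the sets $E_v$. For mapping class groups the orders come from the circle at infinity of the hyperbolic plane.

\section{The ordered graph of a surface of infinite type}\label{sec:surface}

Throughout this section $S$ is a surface of infinite type without boundary, and $G=\mathrm{MCG}(S)$. The case needed for Theorem~\ref{thm:main} is $S=L$; the general case costs no more. The goal is the following statement.

\begin{proposition}\label{prop:graph}
The group $G$ acts on an ordered graph in such a way that, for every vertex $v$, only $1\in G$ fixes every edge in $E_v$.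
\end{proposition}

The natural countable object attached to $S$ is $\pi_1(S)$. Two difficulties arise. First, $G$ acts on $\pi_1(S)$ only up to conjugation. Second, what $\pi_1(S)$ carries is a cyclic order, on attracting fixed points at infinity, and not a linear order. Both are resolved by a choice of two noncommuting elements $a,b$. A mapping class that fixes the pair up to conjugacy has a unique representative automorphism fixing $a$ and $b$, and the circle can be cut at the attracting point of $a$. Conjugacy classes of such pairs will be the vertices.

\subsection{Fuchsian groups}
By uniformization, $S=\mathbb H^2/\pi$ where $\pi\cong\pi_1(S)$ is a discrete group of orientation-preserving isometries acting freely; the sphere and the Euclidean plane cover only surfaces of finite type. The group $\pi$ is countable and not cyclic. We use the disk model, with $\bar{\mathbb D}=\mathbb H^2\cup S^1$ the closed disk, and recall the following facts.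
\begin{enumerate}
\item[(F1)] Every $g\in\pi\setminus\{1\}$ is \emph{hyperbolic} (two fixed points $g^+,g^-$ on $S^1$) or \emph{parabolic} (one fixed point on $S^1$), and $g^k$ has the same type for $k\ne0$. A hyperbolic $g$ translates along the geodesic from $g^-$ to $g^+$, its \emph{axis}, and $g^kz\to g^+$ as $k\to\infty$, uniformly on compact subsets of $\mathbb H^2$. Also $(g^k)^+=g^+$ for $k\ge1$, $(g^{-1})^+=g^-$, and $(xgx^{-1})^+=xg^+$.
\item[(F2)] If $g$ is hyperbolic, the stabilizer $Z_g$ of $g^+$ in $\pi$ is infinite cyclic, and its nontrivial elements are hyperbolic with the same axis as $g$.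
\item[(F3)] If $g$ is parabolic, the stabilizer of its fixed point is infinite cyclic, generated by some $\ell$, and there is a closed horoball whose image in $S$ is a closed subset $U\cong S^1\times[0,\infty)$ with $\partial U$ representing $\ell$. We call a closed subset homeomorphic to $S^1\times[0,\infty)$ a \emph{once-punctured disk}.
\item[(F4)] A loop $c$ in $S$ \emph{represents} $\gamma\in\pi$ if some lift of $c$ runs from a point $z$ to $\gamma z$. This gives a bijection between free homotopy classes of loops and conjugacy classes of $\pi$.
\end{enumerate}
For hyperbolic $g$ let $g_0$ be the generator of $Z_g$ with $g_0^+=g^+$. Then $g=g_0^{m(g)}$ with $m(g)\ge1$.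

\begin{lemma}\label{lem:alg}
Let $g,h,a,b\in\pi$ be hyperbolic.
\begin{enumerate}
\item[(a)] $m(g)$ is the largest $k$ such that $g$ is a $k$th power in $\pi$, and $m(g^n)=n\,m(g)$ for $n\ge1$.
\item[(b)] $g^+=h^+$ if and only if $g^i=h^j$ for some $i,j\ge1$. If $g^+=h^+$ and $m(g)=m(h)$, then $g=h$.
\item[(c)] The centralizer of $g$ is contained in $Z_g$, hence cyclic.
\item[(d)] If $ab\ne ba$, then only $1$ commutes with both $a$ and $b$, and $ab^n\ne b^na$ for $n\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g=x^k$ with $k\ge1$, then $x$ is hyperbolic with $x^+=g^+$, so $x=g_0^{\,j}$ with $j\ge1$ and $k\le jk=m(g)$. The second claim holds because $(g^n)_0=g_0$. (b) If $g^+=h^+$, then $g_0=h_0$, which gives $g^{m(h)}=h^{m(g)}$ and the last claim. Conversely $g^i=h^j$ gives $g^+=(g^i)^+=h^+$. (c) If $xgx^{-1}=g$, then $xg^+=g^+$. (d) If $x\ne1$ commutes with $a$, then $x\in Z_a$ is hyperbolic; if it also commutes with $b$, then $a$ and $b$ lie in its cyclic centralizer and commute. If $a$ commutes with $b^n$, apply this to $x=b^n$ to see that $a$ and $b$ commute; the first step is not needed, as $b^n$ is hyperbolic.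
\end{proof}

\subsection{Induced automorphisms}
Let $f$ be an orientation-preserving homeomorphism of $S$ and $\tilde f$ a lift to $\mathbb H^2$. It preserves orientation and normalizes $\pi$, and it \emph{induces} the automorphism $\Phi(\gamma)=\tilde f\gamma\tilde f^{-1}$. If $c$ represents $\gamma$, then $f(c)$ represents $\Phi(\gamma)$, since $\tilde f$ maps a path from $z$ to $\gamma z$ to a path from $\tilde fz$ to $\Phi(\gamma)\tilde fz$. For $g\in G$ let $\mathcal A_g\subset\mathrm{Aut}(\pi)$ be the set of automorphisms induced by lifts of representatives of $g$, and let $\mathcal A=\bigcup_g\mathcal A_g$.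

\begin{lemma}\label{lem:induced}
Each $\mathcal A_g$ is a coset of the group $\mathrm{Inn}(\pi)$ of inner automorphisms, $\mathcal A_g\mathcal A_h=\mathcal A_{gh}$, and $\mathcal A_1=\mathrm{Inn}(\pi)$. If $\mathrm{id}\in\mathcal A_g$, then $g=1$.
\end{lemma}

\begin{proof}
The lifts of one homeomorphism $f$ are the maps $x\tilde f$, $x\in\pi$, and they induce the elements of the coset $\mathrm{Inn}(\pi)\Phi$. Let $f_u$ be an isotopy and $\tilde f_u$ a lift of it, inducing $\Phi_u$. For $z\in\mathbb H^2$ and $\gamma\in\pi$, the paths $u\mapsto\tilde f_u(\gamma z)$ and $u\mapsto\Phi_0(\gamma)\tilde f_u(z)$ lift the same path in $S$ and start at the same point, so they coincide, and $\Phi_u=\Phi_0$. Hence all representatives of $g$ give the same coset. A composition of lifts is a lift of the composition, so $\mathcal A_g\mathcal A_h\subset\mathcal A_{gh}$, and both sides are cosets of the normal subgroup $\mathrm{Inn}(\pi)$. If $\mathrm{id}\in\mathcal A_g$ and $f$ represents $g$, then $f(c)$ is freely homotopic to $c$ for every loop $c$ by (F4). So $f$ fixes the isotopy class of every essential simple closed curve by Theorem~\ref{thm:BE}, and it maps curves bounding disks to curves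 bounding disks. Theorem~\ref{thm:HMV} gives $g=1$.
\end{proof}

In particular $\mathcal A$ is a subgroup of $\mathrm{Aut}(\pi)$ that contains $\mathrm{Inn}(\pi)$. An induced automorphism is defined by topology alone, and we have not arranged that it sends hyperbolic elements to hyperbolic elements. So we keep only the elements for which this never fails:
\[
\Pi=\{\gamma\in\pi:\ \Phi(\gamma)\text{ is hyperbolic for every }\Phi\in\mathcal A\}.
\]

\begin{lemma}\label{lem:Pi}
The set $\Pi$ consists of hyperbolic elements, is invariant under $\mathcal A$, in particular under conjugation, and is closed under nonzero powers. It contains two noncommuting elements.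
\end{lemma}

\begin{proof}
The first sentence follows from the fact that $\mathcal A$ is a group and from (F1). Call a simple closed curve \emph{good} if it bounds neither a disk nor a once-punctured disk.

\emph{Good curves exist.} If $S$ has positive genus, take a nonseparating curve. Otherwise $S=(\mathbb C\cup\{\infty\})\setminus E$ with $E\subset\mathbb R$ a closed subset of the Cantor set, and $E$ is infinite because $S$ has infinite type. Take $x_1<x_2<x_3<x_4$ in $E$ and a round circle that crosses $\mathbb R$ at a point less than $\min E$ and at a point of $(x_2,x_3)\setminus E$. It has at least two ends of $S$ on each side, so it is good.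

\emph{A good curve $c$ represents a hyperbolic element.} Let $c$ represent $\gamma$. Since $c$ bounds no disk, $\gamma\ne1$. Suppose that $\gamma$ is parabolic, so $\gamma=\ell^k$ with $\ell$ and $U$ as in (F3) and $k\ne0$. Then $c$ lifts to a simple closed curve in the annulus $\mathbb H^2/\langle\ell\rangle\cong\mathbb C\setminus\{0\}$ with winding number $\pm k$ about $0$. By the Jordan curve theorem a simple closed curve has winding number $0$ or $\pm1$, so $k=\pm1$, and $c$ is freely homotopic to $\partial U$ with one of its orientations. By Theorem~\ref{thm:BE} a homeomorphism of $S$ carries $\partial U$ to $c$, so $c$ bounds a once-punctured disk, a contradiction.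

Homeomorphisms map good curves to good curves, and $\Phi(\gamma)$ is represented by $f(c)$. So an element $a$ represented by a good curve lies in $\Pi$. Since $\pi$ is not cyclic, there is $x\in\pi\setminus Z_a$; put $b=xax^{-1}\in\Pi$. Suppose that $ab=ba$. Then $b\in Z_a$ has the same axis as $a$, so $x$ preserves the axis of $a$. As $xa^+\ne a^+$, the element $x$ reverses the axis and so fixes a point of it, which is impossible for a nontrivial element of $\pi$.
\end{proof}

\subsection{The cyclic order at infinity}
We do not assume that $\tilde f$ extends to the circle $S^1$. It is enough that $\tilde f$ behaves well along axes, and that the cyclic order of three boundary points can be read inside the disk, from a tripod of arcs leading to them.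

A \emph{tripod} is a union $T=\lambda_1\cup\lambda_2\cup\lambda_3\subset\bar{\mathbb D}$ of three arcs, the \emph{legs}, that start at a common point $o\in\mathbb H^2$, are otherwise disjoint, and meet $S^1$ exactly in their terminal points $\xi_1,\xi_2,\xi_3$.

\begin{lemma}\label{lem:tripod}
Let $T,T'$ be tripods and let $F$ be an orientation-preserving homeomorphism of $\mathbb H^2$ with $F(\lambda_i\setminus\{\xi_i\})=\lambda_i'\setminus\{\xi_i'\}$ for $i=1,2,3$. Then $(\xi_1,\xi_2,\xi_3)$ is counterclockwise if and only if $(\xi_1',\xi_2',\xi_3')$ is.
\end{lemma}

\begin{proof}
Let $J_{ij}\subset S^1$ be the arc between $\xi_i$ and $\xi_j$ that misses the third point. The crosscut $c=\lambda_1\cup\lambda_2$ divides $\bar{\mathbb D}$ into a disk $\Delta_{12}$ bounded by $c\cup J_{12}$ and a disk $\Delta$ bounded by $c\cup J_{13}\cup J_{23}$. The connected set $\lambda_3\setminus\{o\}$ misses $c$ and contains $\xi_3\in\Delta$, so it lies in $\Delta$. Thus $\lambda_3$ is a crosscut of $\Delta$ from $o$ to $\xi_3$, and it divides $\Delta$ into disks $\Delta_{13}$ and $\Delta_{23}$, where $\Delta_{ij}$ is bounded by $\lambda_i\cup\lambda_j\cup J_{ij}$. The three disks cover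 $\bar{\mathbb D}$ and meet only along legs. So the components of $\mathbb H^2\setminus T$ are the interiors of the $\Delta_{ij}$, and the closure of $\operatorname{int}\Delta_{ij}$ in $\mathbb H^2$ is $\Delta_{ij}\setminus S^1$, which meets $T$ exactly in the legs $i$ and $j$.

Orient $\Delta_{12}$ as a subset of $\bar{\mathbb D}$. An interior point of $J_{12}$ lies in neither of the closed sets $\Delta_{13},\Delta_{23}$, so near it $\Delta_{12}$ coincides with $\bar{\mathbb D}$, and the boundary orientation of $\Delta_{12}$ is counterclockwise on $J_{12}$. The triple $(\xi_1,\xi_2,\xi_3)$ is counterclockwise exactly when the counterclockwise direction on $J_{12}$ leads from $\xi_1$ to $\xi_2$. On the circle $\partial\Delta_{12}=\lambda_1\cup J_{12}\cup\lambda_2$ this means that the boundary orientation runs along $\lambda_1$ away from $o$.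

The same holds for $T'$. The map $F$ sends components of $\mathbb H^2\setminus T$ to components of $\mathbb H^2\setminus T'$ and respects which legs lie in their closures. So it restricts to an orientation-preserving homeomorphism $\Delta_{12}\setminus S^1\to\Delta_{12}'\setminus S^1$ of surfaces with boundary, which respects boundary orientations. It maps $o$ to $o'$ and $\lambda_1\setminus\{\xi_1\}$ to $\lambda_1'\setminus\{\xi_1'\}$. Hence $\lambda_1$ is oriented away from $o$ if and only if $\lambda_1'$ is oriented away from $o'$.
\end{proof}

\begin{lemma}\label{lem:cyclic}
Let $\Phi\in\mathcal A$ and $g,h,g_1,g_2,g_3\in\Pi$. Then $m(\Phi(g))=m(g)$, and $g^+=h^+$ if and only if $\Phi(g)^+=\Phi(h)^+$. If $g_1^+,g_2^+,g_3^+$ are distinct, then $(g_1^+,g_2^+,g_3^+)$ and $(\Phi(g_1)^+,\Phi(g_2)^+,\Phi(g_3)^+)$ have the same cyclic orientation.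
\end{lemma}

\begin{proof}
All elements named, and their images under $\Phi$, are hyperbolic. Parts (a) and (b) of Lemma~\ref{lem:alg} describe $m$ and the relation $g^+=h^+$ algebraically, which gives the first two claims. In particular the points $\Phi(g_i)^+$ are distinct.

Let $\Phi$ be induced by $\tilde f$. Fix $o\in\mathbb H^2$, and let $\rho_i$ be the ray in the axis of $g_i$ that starts at the point closest to $o$ and tends to $g_i^+$. The distance from $o$ increases strictly to $\infty$ along $\rho_i$. The rays converge to distinct points of $S^1$, so for a large open disk $B$ about $o$ the tails $\rho_i\setminus B$ are pairwise disjoint, and each meets $\partial B$ only in its initial point $p_i$. Let $\lambda_i$ be the union of the radius from $o$ to $p_i$, the tail, and the point $g_i^+$. These arcs form a tripod $T$.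

Let $I_i$ be the compact segment of the axis of $g_i$ from $p_i$ to $g_ip_i$. The tail is $\bigcup_{k\ge0}g_i^kI_i$, and $\tilde f(g_i^kI_i)=\Phi(g_i)^k\tilde f(I_i)$ converges to $\Phi(g_i)^+$ by (F1), because $\tilde f(I_i)$ is compact. So $\lambda_i'=\tilde f(\lambda_i\setminus\{g_i^+\})\cup\{\Phi(g_i)^+\}$ is an injective continuous image of $\lambda_i$, that is, an arc, and these arcs form a tripod $T'$. Apply Lemma~\ref{lem:tripod} to $F=\tilde f$.
\end{proof}

This is the only place where it matters that mapping classes preserve orientation.

For $a\in\Pi$, cut the circle at $a^+$: declare $a^+$ the least point, and for distinct $\xi,\eta\in S^1\setminus\{a^+\}$ put $\xi<\eta$ if $(a^+,\xi,\eta)$ is counterclockwise. Different elements of $\Pi$ may have the same attracting point, and $m$ breaks the tie: let $g<_ah$ if $g^+<h^+$, or $g^+=h^+$ and $m(g)<m(h)$. By Lemma~\ref{lem:alg}(b) this is a linear order on $\Pi$.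

\begin{lemma}\label{lem:order}
Every $\Phi\in\mathcal A$ is an order isomorphism $(\Pi,<_a)\to(\Pi,<_{\Phi(a)})$.
\end{lemma}

\begin{proof}
It is a bijection of linearly ordered sets, so it suffices to show that $g<_ah$ implies $\Phi(g)<_{\Phi(a)}\Phi(h)$. We use Lemma~\ref{lem:cyclic}. If $g^+=h^+$, then $\Phi(g)^+=\Phi(h)^+$ and $m$ is preserved. If $g^+\ne h^+$, then $h^+\ne a^+$, since $a^+$ is least. In case $g^+=a^+$ we get $\Phi(g)^+=\Phi(a)^+\ne\Phi(h)^+$. In the remaining case $a^+,g^+,h^+$ are distinct and counterclockwise, and so are $\Phi(a)^+,\Phi(g)^+,\Phi(h)^+$.
\end{proof}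

\subsection{The graph}

\begin{proof}[Proof of Proposition~\ref{prop:graph}]
Let $\mathcal P=\{(a,b)\in\Pi^2:ab\ne ba\}$, which is nonempty by Lemma~\ref{lem:Pi}. Write $[\,\cdot\,]$ for the class of a tuple under simultaneous conjugation by $\pi$. An edge will be a pair of representatives of two vertices, up to conjugation of all four entries; it records a relative position of the two pairs. Put
\begin{gather*}
V=\{[a,b]:(a,b)\in\mathcal P\},\qquad E=\{[a,b,c,d]:(a,b),(c,d)\in\mathcal P,\ [a,b]\ne[c,d]\},\\
o([a,b,c,d])=[a,b],\qquad\overline{[a,b,c,d]}=[c,d,a,b].
\end{gather*}
Then $o(e)\ne o(\bar e)$ by the definition of $E$, and $V$ and $E$ are countable because $\pi$ is.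

\emph{The action.} Let $g\in G$ act by applying some $\Phi\in\mathcal A_g$ to all entries. An automorphism maps conjugate tuples to conjugate tuples, and two elements of $\mathcal A_g$ differ by an inner automorphism, so this is well defined. It is an action by Lemma~\ref{lem:induced}, and it commutes with $o$ and $e\mapsto\bar e$.

\emph{The orders.} Let $v=[a,b]$. Every edge in $E_v$ has a representative that begins with $a,b$, and this representative is unique because only $1$ commutes with $a$ and $b$ (Lemma~\ref{lem:alg}(d)). So
\begin{equation}\label{eq:bij}
(c,d)\longmapsto[a,b,c,d]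
\end{equation}
is a bijection from $\{(c,d)\in\mathcal P:[c,d]\ne v\}$ onto $E_v$. Order the pairs $(c,d)$ lexicographically by $<_a$ and transport this order to $E_v$; call it the $(a,b)$-order. For $\Phi\in\mathcal A_g$, Lemma~\ref{lem:order} shows that $g\colon[a,b,c,d]\mapsto[\Phi a,\Phi b,\Phi c,\Phi d]$ carries the $(a,b)$-order on $E_v$ to the $(\Phi a,\Phi b)$-order on $E_{gv}$. For $g=1$, where $\Phi$ ranges over the inner automorphisms, this says that the order on $E_v$ does not depend on the representative $(a,b)$. For general $g$ it says that $g\colon E_v\to E_{gv}$ is an order isomorphism.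

\emph{$V$ is infinite.} If $(a,b)\in\mathcal P$, then $(a,b^n)\in\mathcal P$ for $n\ge1$ by Lemmas~\ref{lem:Pi} and~\ref{lem:alg}(d). The numbers $m(b^n)=n\,m(b)$ are distinct and $m$ is a conjugacy invariant, so the vertices $[a,b^n]$ are distinct.

\emph{Condition $(\star)$.} Let $[a,b]\ne[c,d]$. The edges $[a,b,xcx^{-1},xdx^{-1}]$, $x\in\pi$, go from $[a,b]$ to $[c,d]$. Different $x$ give different pairs $(xcx^{-1},xdx^{-1})$, since only $1$ commutes with $c$ and $d$, and hence different edges by \eqref{eq:bij}. The group $\pi$ is infinite.

\emph{Faithfulness on $E_v$.} Let $g$ fix every edge in $E_v$, where $v=[a,b]$. Then $gv=v$, so some $\Phi\in\mathcal A_g$ fixes $a$ and $b$. Let $c\in\Pi$. It does not commute with both $a$ and $b$, so there is $d\in\{a,b\}$ with $(c,d)\in\mathcal P$, and then $(c,d^2)\in\mathcal P$. As $m(d)\ne m(d^2)$, the vertices $[c,d]$ and $[c,d^2]$ differ, so $[c,d']\ne v$ for some $d'\in\{d,d^2\}$. The edge $[a,b,c,d']$ is fixed by $g$, so $[a,b,\Phi c,\Phi d']=[a,b,c,d']$, and $\Phi c=c$ by the injectivity of \eqref{eq:bij}. Thus $\Phi$ fixes $\Pi$ pointwise. For $\gamma\in\pi$ we have $\gamma a\gamma^{-1}\in\Pi$, so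
\[
\Phi(\gamma)\,a\,\Phi(\gamma)^{-1}=\Phi(\gamma a\gamma^{-1})=\gamma a\gamma^{-1},
\]
and the same holds with $b$ in place of $a$. Hence $\gamma^{-1}\Phi(\gamma)$ commutes with $a$ and $b$ and is trivial. So $\Phi=\mathrm{id}$, and $g=1$ by Lemma~\ref{lem:induced}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:examples}(1)]
If $S$ has infinite type and empty boundary, Propositions~\ref{prop:graph} and~\ref{prop:realize} show that $\mathrm{MCG}(S)$ is isomorphic to a subgroup of $\mathrm{MCG}(L)$ of index $2^{\aleph_0}$. The surface $L$ has infinite genus and hence infinite type, so $S=L$ gives Theorem~\ref{thm:main}. If $S$ has finite type, then $\mathrm{MCG}(S)$ is countable and Corollary~\ref{cor:examples}(2) applies.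
\end{proof}

\section{The subgroups of $\mathrm{MCG}(L)$}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:char}, (i)$\Rightarrow$(ii)]
Let $\Gamma\le\mathrm{MCG}(L)$ act on the ordered graph of Proposition~\ref{prop:graph} for $S=L$. Fix a vertex $v$ and let $H=\mathrm{Stab}_\Gamma(v)$ and $X=E_v$. The index of $H$ is the size of the orbit $\Gamma v\subset V$, which is countable. The set $X$ is countably infinite, and $H$ acts on it faithfully and preserving the order. Let $\gamma\in\Gamma$. If $\gamma v=v$, then $\gamma H\gamma^{-1}=H$ and $F=\emptyset$ works. Otherwise let $F=\{e\}$ with $e$ an edge from $v$ to $\gamma v$. An element of $H$ that fixes $e$ fixes $o(\bar e)=\gamma v$, so it lies in $\mathrm{Stab}_\Gamma(\gamma v)=\gamma H\gamma^{-1}$.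
\end{proof}

For the converse we imitate the graph used for countable groups, with $V=\Gamma/H\times\mathbb N$. The obstacle is that the stabilizer of a vertex $v$ must preserve an order on $E_v$, while its action on the set of terminal vertices $w$ need not visibly preserve any order. What it does preserve is the order on a copy $X_v$ of $X$. So we label an edge from $v$ to $w$ by a finite tuple $x$ in $X_v$ that names $w$, in the sense of the introduction, and we compare edges first by their labels. Among edges with the same label $x$, every element that fixes $v$ and $x$ fixes all possible $w$, so any order on these $w$ will do. A second label $y$ in $X_w$ that names $v$ makes the reversal of edges possible.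

\begin{proof}[Proof of Theorem~\ref{thm:char}, (ii)$\Rightarrow$(i)]
\emph{Copies of $X$.} Let $\mathcal X$ be the quotient of $\Gamma\times X$ by $(\gamma h,x)\sim(\gamma,hx)$ for $h\in H$, with $\Gamma$ acting by $g[\gamma,x]=[g\gamma,x]$. The map $[\gamma,x]\mapsto\gamma H$ is equivariant, and $x\mapsto[\gamma,x]$ is a bijection from $X$ onto the fiber $X_{\gamma H}$. Order the fiber by $[\gamma,x]<[\gamma,x']$ if $x<x'$. Replacing $\gamma$ by $\gamma h$ changes the bijection by the order automorphism $h$ of $X$, so the order is well defined, and every $g\colon X_{\gamma H}\to X_{g\gamma H}$ preserves it.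

\emph{The graph.} Let $V=\Gamma/H\times\mathbb N$, with $\Gamma$ acting on the first factor, and put $X_v=X_{\gamma H}$ for $v=(\gamma H,i)$. Let $E$ be the set of all $(v,w,x,y)$ with $v\ne w$ in $V$ and $x\in X_v^n$, $y\in X_w^n$ for some $n\ge1$, such that
\begin{equation}\label{eq:names}
\mathrm{Stab}(v)\cap\mathrm{Stab}(x)\le\mathrm{Stab}(w),\qquad\mathrm{Stab}(w)\cap\mathrm{Stab}(y)\le\mathrm{Stab}(v),
\end{equation}
with stabilizers taken in $\Gamma$. Put $o(v,w,x,y)=v$ and $\overline{(v,w,x,y)}=(w,v,y,x)$. Applying $g\in\Gamma$ to all entries conjugates the stabilizers by $g$, so $\Gamma$ acts on $E$, compatibly with $o$ and the involution. The set $V$ is countably infinite and $E$ is countable, because $\Gamma/H$ and $X$ are countable.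

\emph{Condition $(\star)$.} Here the finite sets $F$ are used. Let $v=(\gamma H,i)\ne w=(\gamma'H,i')$. By (ii) for $\gamma^{-1}\gamma'$ there is a finite $F\subset X$ with $\mathrm{Stab}_H(F)\le\gamma^{-1}\gamma'H\gamma'^{-1}\gamma$. Let $F_v=\{[\gamma,z]:z\in F\}\subset X_v$. We have $\mathrm{Stab}(v)=\gamma H\gamma^{-1}$ and $\gamma h\gamma^{-1}[\gamma,z]=[\gamma,hz]$, so
\[
\mathrm{Stab}(v)\cap\mathrm{Stab}(F_v)=\gamma\,\mathrm{Stab}_H(F)\,\gamma^{-1}\le\gamma'H\gamma'^{-1}=\mathrm{Stab}(w).
\]
Exchanging $v$ and $w$ gives a finite $F_w\subset X_w$ with $\mathrm{Stab}(w)\cap\mathrm{Stab}(F_w)\le\mathrm{Stab}(v)$. Any tuples $x\in X_v^n$ and $y\in X_w^n$ whose entries include $F_v$ and $F_w$ satisfy \eqref{eq:names}. Since $X\ne\emptyset$ and entries may repeat, such tuples exist for every $n\ge\max(1,|F_v|,|F_w|)$.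

\emph{The orders.} For $v\in V$ and $x\in X_v^n$ let $W_{v,x}$ be the set of $w$ such that $(v,w,x,y)\in E$ for some $y$. Then $W_{gv,gx}=gW_{v,x}$, and by \eqref{eq:names} the stabilizer of the pair $(v,x)$ fixes $W_{v,x}$ pointwise. In each $\Gamma$-orbit of pairs choose a representative $(v,x)$ and a linear order on $W_{v,x}$, and transport it to $W_{gv,gx}$ by $g$. If $g(v,x)=g'(v,x)$, then $g^{-1}g'$ fixes $W_{v,x}$ pointwise, so $g$ and $g'$ transport the same order. We obtain a $\Gamma$-invariant family of linear orders. Order $E_v$ by comparing successively the length $n$, then $x$ lexicographically in $X_v^n$, then $w$ in $W_{v,x}$, then $y$ lexicographically in $X_w^n$. Each comparison takes place in a linear order determined by the data already found equal, so this is a linear order, and each comparison is preserved by $g\colon E_v\to E_{gv}$.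

\emph{Faithfulness.} Let $g$ fix every edge. Then $g$ fixes $v=(H,1)$, so $g\in H$. Take an edge $(v,w,x,y)$ and any $z\in X$. Append $[1,z]$ to $x$ and repeat the last entry of $y$. The first stabilizer in \eqref{eq:names} does not grow and the second is unchanged, so the result is an edge, and $g$ fixes it. Hence $[1,z]=g[1,z]=[1,gz]$, that is, $gz=z$. Since $H$ acts faithfully on $X$, we get $g=1$.

Proposition~\ref{prop:realize} embeds $\Gamma$ in $\mathrm{MCG}(L)$ with image of index $2^{\aleph_0}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:examples}(3)]
\emph{The direct sum.} Let groups $\Gamma_i$, $i\in\mathbb N$, satisfy (ii) with data $(H_i,X_i)$. We show that $\Gamma=\bigoplus_i\Gamma_i$ satisfies (ii). Let $H=\bigoplus_iH_i$. Its cosets correspond to sequences $(\gamma_iH_i)$ with $\gamma_iH_i=H_i$ for all but finitely many $i$, so there are countably many. Let $X=\bigsqcup_iX_i$, ordered by the given orders and $X_1<X_2<\cdots$. The group $H$ acts on $X_i$ through $H_i$, and the resulting action on $X$ is faithful and preserves the order. Let $\gamma=(\gamma_i)\in\Gamma$ with $\gamma_i=1$ for $i>r$, let $F_i\subset X_i$ be a finite set for $\gamma_i$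 as in (ii), and put $F=F_1\cup\dots\cup F_r$. If $h=(h_i)\in\mathrm{Stab}_H(F)$, then $\gamma_i^{-1}h_i\gamma_i\in H_i$ for $i\le r$ by the choice of $F_i$, and for $i>r$ because $\gamma_i=1$. So $\gamma^{-1}h\gamma\in H$. The group $\mathrm{MCG}(L)$ satisfies (i), hence (ii); so $\bigoplus_{\mathbb N}\mathrm{MCG}(L)$ satisfies (ii), hence (i).

\emph{The groups that do not embed.} A group $H$ that acts faithfully on a linear order, preserving it, is torsion-free: if $hx\ne x$, then $x,hx,h^2x,\dots$ is strictly monotone, so $h$ has infinite order. By Theorem~\ref{thm:char}, every subgroup of $\mathrm{MCG}(L)$ therefore has a torsion-free subgroup of countable index. The group $(\mathbb Z/2)^{\mathbb N}$ is uncountable, so its subgroups of countable index are nontrivial and contain elements of order $2$. Hence $(\mathbb Z/2)^{\mathbb N}$ does not embed in $\mathrm{MCG}(L)$, and neither does any group that contains it. The group $\mathrm{Sym}(\mathbb N)$ contains it, as the permutations that preserve each set $\{2i-1,2i\}$. The product $\prod_{\mathbb N}\mathrm{MCG}(L)$ contains it because $\mathbb Z/2$ embeds in $\mathrm{MCG}(L)$ by part (2).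
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dickmann}
Ryan Dickmann, \emph{Automatic continuity of pure mapping class groups}, arXiv:2306.02599 (2023).

\bibitem{Epstein}
Epstein, Acta Math. \textbf{115} (1966).

\bibitem{HMV}
Hern\'andez Hern\'andez, Morales and Valdez, \emph{The Alexander method for infinite-type surfaces}, Michigan Math. J. \textbf{68} (2019).

\bibitem{Richards}
Richards, Trans. AMS \textbf{106} (1963).

\end{thebibliography}
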